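\title{Obstruction spectra for circular orders on $G\times\mathbb{Z}/n\mathbb{Z}$}

\begin{abstract}
The obstruction spectrum of a group $G$ is the set of integers $n>1$ for which $G\times\mathbb{Z}/n\mathbb{Z}$ is not circularly-orderable. It is closed under taking multiples. We prove that there is no other restriction: every set $\bigcup_{m\in S}m\mathbb{N}$ with $S\subseteq\mathbb{N}_{>1}$ is the obstruction spectrum of a countable torsion-free group, which can be taken finitely presented when $S$ is finite. The building block with spectrum $m\mathbb{N}$ is an amalgam of two polycyclic groups over $\mathbb{Z}^2$.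
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Throughout, $\mathbb{N}$ is the set of positive integers, $m\mathbb{N}=\{mk:k\in\mathbb{N}\}$, and $\mathbb{Z}/n=\mathbb{Z}/n\mathbb{Z}$.

A \emph{left order} on a group $G$ is a strict total order $<$ such that $g<h$ implies $fg<fh$ for all $f,g,h\in G$. A \emph{circular order} on $G$ is a function $\omega\colon G^3\to\{0,\pm1\}$ such that
\begin{enumerate}
\item[(C1)] $\omega(g_1,g_2,g_3)=0$ if and only if $g_i=g_j$ for some $i\ne j$;
\item[(C2)] $\omega(g_2,g_3,g_4)-\omega(g_1,g_3,g_4)+\omega(g_1,g_2,g_4)-\omega(g_1,g_2,g_3)=0$ for all $g_1,g_2,g_3,g_4\in G$;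
\item[(C3)] $\omega(hg_1,hg_2,hg_3)=\omega(g_1,g_2,g_3)$ for all $h,g_1,g_2,g_3\in G$.
\end{enumerate}
A group is \emph{left-orderable}, or \emph{circularly-orderable}, if it admits an order of the corresponding kind. Both properties pass to subgroups, by restriction. The model of a circular order is the circle $\mathbb{R}/\mathbb{Z}$, on which $\omega$ records whether three distinct points are in counterclockwise ($+1$) or clockwise ($-1$) position; the cocycle condition (C2) takes the place of transitivity.

A left-ordered group is torsion-free, since $g>1$ gives $1<g<g^2<\cdots$. A circular order allows torsion: $\mathbb{Z}/n$ is a subgroup of $\mathbb{R}/\mathbb{Z}$. It is known that a group $G$ is left-orderable if and only if $G\times\mathbb{Z}/n$ is circularly-orderable for all $n\ge2$. (We do not use this theorem; the direction ``only if'' is the case $\phi=0$ of Lemma~\ref{lem:pullback}.) The set of $n$ for which the test fails therefore measures how $G$ fails to be left-orderable. This set is the \emph{obstruction spectrum}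
\[
\operatorname{Ob}(G)=\{\,n\in\mathbb{N}_{>1}: G\times\mathbb{Z}/n \text{ is not circularly-orderable}\,\}.
\]
If $1<k$ and $k\mid n$, then $G\times\mathbb{Z}/k$ is isomorphic to a subgroup of $G\times\mathbb{Z}/n$, so $k\in\operatorname{Ob}(G)$ implies $n\in\operatorname{Ob}(G)$. Thus $\operatorname{Ob}(G)$ is closed under taking multiples. The following question comes from the paper \cite{BCG} of Bell, Clay and Ghaswala.
\begin{quote}
\emph{Can every set of the form $\bigcup_{m\in S}m\mathbb{N}$ with $S\subseteq\mathbb{N}_{>1}$ arise as $\operatorname{Ob}(G)$ for some group $G$?}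
\end{quote}

The simplest cases suggest caution. A left-orderable group has empty spectrum, a group that is not circularly-orderable has spectrum $\mathbb{N}_{>1}$, and the spectrum of $\mathbb{Z}/k$ is the union of the sets $p\mathbb{N}$ over the primes $p\mid k$ (Example~\ref{ex:finite}). All of these are unions of sets $p\mathbb{N}$ with $p$ prime, and one might guess that the spectrum is always determined by the primes in it. The sets $4\mathbb{N}$ and $6\mathbb{N}$ test this guess. The set $6\mathbb{N}$ asks for a group $G$ such that $G\times\mathbb{Z}/2$ and $G\times\mathbb{Z}/3$ are circularly-orderable and $G\times\mathbb{Z}/6$ is not. Torsion cannot help here: an element of prime order $p$ in $G$ forces $p\in\operatorname{Ob}(G)$, again by Example~\ref{ex:finite}. The guess is wrong, and the answer to the question is yes.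

\begin{theorem}\label{thm:main}
For $X\subseteq\mathbb{N}_{>1}$ the following are equivalent:
\begin{enumerate}
\item[(a)] $X=\operatorname{Ob}(G)$ for some group $G$;
\item[(b)] $X=\bigcup_{m\in S}m\mathbb{N}$ for some $S\subseteq\mathbb{N}_{>1}$;
\item[(c)] $X$ is closed under taking multiples.
\end{enumerate}
Moreover, in \textup{(a)} the group $G$ can always be chosen countable and torsion-free, and if $X$ is as in \textup{(b)} with $S$ finite, then $G$ can be chosen finitely presented.
\end{theorem}

We have just seen that (a) implies (c). A union of sets $m\mathbb{N}$ is closed under multiples, and a set $X$ closed under multiples is $\bigcup_{m\in X}m\mathbb{N}$, so (b) and (c) are equivalent. The content of the theorem is that (b) implies (a).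

Section~\ref{sec:ext} translates circular orders on $G\times\mathbb{Z}/n$ into left-ordered central extensions of $G$. For each $m\ge2$ we then construct a group $G_m$ with $\operatorname{Ob}(G_m)=m\mathbb{N}$. It contains four elements $a,b,c,d$ and four relations which, in a left order, would make $a$ larger than $b$, $b$ larger than $c$, $c$ larger than $d$, and $d$ larger than $a$. Section~\ref{sec:two} shows the mechanism for $m=2$, and Section~\ref{sec:Gm} constructs $G_m$ and proves $m\in\operatorname{Ob}(G_m)$. Section~\ref{sec:K} proves that certain subgroups of prime index in $G_m$ are left-orderable; this is the longest step. Section~\ref{sec:final} deduces $\operatorname{Ob}(G_m)=m\mathbb{N}$ and passes to free products.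

\section{Circular orders as left-ordered central extensions}\label{sec:ext}

In a left-ordered group, call $g$ \emph{positive} if $g>1$. A product of positive elements is positive, because $gh>g>1$, and for $g\neq1$ exactly one of $g,g^{-1}$ is positive. Conversely, a subset of a group with these two properties, not containing $1$, is the set of positive elements of the left order defined by declaring $x<y$ when $x^{-1}y$ lies in the subset. Right multiplication need not preserve a left order, but multiplication by a central element does.

An element $z$ of a left-ordered group $H$ is \emph{cofinal} if $z>1$ and for every $h\in H$ there is $N\ge1$ with $z^{-N}<h<z^N$. If $z$ is central and cofinal, then every $h\in H$ lies in exactly one interval $[z^k,z^{k+1})$ with $k\in\mathbb{Z}$, and $hz^{-k}\in[1,z)$.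

\begin{definition}
An \emph{ordered extension} of a group $\Gamma$ is a triple $(H,z,\pi)$ consisting of a left-ordered group $H$, a central cofinal element $z\in H$, and a surjective homomorphism $\pi\colon H\to\Gamma$ with kernel $\langle z\rangle$.
\end{definition}

The model is $H=\mathbb{R}$, $z=1$, $\Gamma=\mathbb{R}/\mathbb{Z}$. Every circular order can be unrolled in the same way.

\begin{lemma}[Rieger, \.{Z}eleva]\label{lem:unroll}
A group $\Gamma$ is circularly-orderable if and only if it has an ordered extension.
\end{lemma}

\begin{proof}
\emph{From an extension to a circular order.} Let $(H,z,\pi)$ be an ordered extension. Each $x\in\Gamma$ has a unique preimage $\bar x\in[1,z)$. Let $s(x,y)$ be $1$, $-1$ or $0$ according as $\bar x<\bar y$, $\bar x>\bar y$ or $\bar x=\bar y$, and put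
\[
\omega(x_1,x_2,x_3)=s(x_1,x_2)+s(x_2,x_3)+s(x_3,x_1).
\]
Since $s$ is antisymmetric, $\omega$ vanishes when two arguments coincide. For distinct arguments $\omega$ is a sum of three signs, and it is not $\pm3$ because $<$ has no cycles, so it is $\pm1$. This is (C1). Writing $\omega(x_1,x_2,x_3)=s(x_2,x_3)-s(x_1,x_3)+s(x_1,x_2)$ exhibits $\omega$ as a coboundary: in the sum (C2) each term $s(g_i,g_j)$ with $i<j$ appears twice, with opposite signs.

The function $s$ is not invariant, but its failure to be invariant cancels in $\omega$. Fix an element of $\Gamma$, let $h\in[1,z)$ be its preimage, and write $hx$ for $\pi(h)x$. For every $x$ we have $h\bar x\in[h,hz)\subseteq[1,z^2)$. Let $A$ be the set of $x\in\Gamma$ with $h\bar x<z$ and $B$ its complement. Then $\overline{hx}=h\bar x$ for $x\in A$ and $\overline{hx}=h\bar xz^{-1}$ for $x\in B$, so $s(hx,hy)=s(x,y)$ if $x,y$ lie both in $A$ or both in $B$. If $x\in A$ and $y\in B$, then $h\bar x<z\le h\bar y$ gives $\bar x<\bar y$, while $\bar y<z$ gives $\overline{hy}=h\bar yz^{-1}<h\le h\bar x=\overline{hx}$; so $s(x,y)=1$ and $s(hx,hy)=-1$. In all cases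
\[
s(hx,hy)-s(x,y)=2\bigl(\chi_B(x)-\chi_B(y)\bigr),
\]
where $\chi_B$ is the indicator function of $B$. Summing over the pairs $(x_1,x_2)$, $(x_2,x_3)$, $(x_3,x_1)$ gives (C3).

\emph{From a circular order to an extension.} We cut the circle at $1$, line up countably many copies of the resulting linear order, and lift the left translations. Let $\omega$ be a circular order on $\Gamma$. Condition (C2) at $(x,y,x,u)$ gives $\omega(y,x,u)=-\omega(x,y,u)$, and at $(x,y,u,y)$ it gives $\omega(x,u,y)=-\omega(x,y,u)$. So $\omega$ is alternating, and in particular invariant under cyclic permutations. For $h\in\Gamma$ define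
\[
u<_hv\quad\Longleftrightarrow\quad \omega(h,u,v)=1\ \text{ or }\ u=h\ne v .
\]
By (C1) and alternation, any two distinct elements are comparable in exactly one way, and $h$ is least. If $\omega(h,u,v)=\omega(h,v,x)=1$, then (C2) at $(h,u,v,x)$ gives $\omega(h,u,x)=2-\omega(u,v,x)\ge1$. So $<_h$ is a total order. By (C3), left multiplication by $h$ carries $<_1$ to $<_h$.

Let $I_h=\{u:u<_1h\}$ and $F_h=\{u:u\ge_1h\}$. We claim that $<_h$ agrees with $<_1$ on $I_h$ and on $F_h$, and that $u<_hv$ for all $u\in F_h$, $v\in I_h$. For $h=1$ there is nothing to prove, so let $h\ne1$; then $1\in I_h$ and $h\in F_h$. Pairs containing $h$ satisfy the claim, since $h$ is $<_h$-least in $\Gamma$ and $<_1$-least in $F_h$. For distinct $u,v\notin\{1,h\}$, condition (C2) at $(1,h,u,v)$ reads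
\[
\omega(h,u,v)=\omega(1,u,v)-\omega(1,h,v)+\omega(1,h,u),
\]
and $\omega(1,h,x)$ is $1$ for $x\in F_h\setminus\{h\}$ and $-1$ for $x\in I_h\setminus\{1\}$. If $u,v$ lie on the same side, the right side is $\omega(1,u,v)$. If $u\in F_h$ and $v\in I_h$, then $v<_1u$ and the right side is $-1+1+1=1$. There remain the pairs $\{1,u\}$ with $u\notin\{1,h\}$. If $u\in F_h$, then $\omega(h,u,1)=\omega(1,h,u)=1$, so $u<_h1$. If $u\in I_h$, then $\omega(h,1,u)=\omega(1,u,h)=1$, so $1<_hu$. The claim follows.

Order $E=\mathbb{Z}\times\Gamma$ lexicographically, comparing first the integers and then the elements of $\Gamma$ in $<_1$, and let $z(i,g)=(i+1,g)$. For $h\in\Gamma$ define $\tilde h(i,g)=(i,hg)$ if $hg\in F_h$ and $\tilde h(i,g)=(i+1,hg)$ if $hg\in I_h$. The interval $[(0,h),(1,h))$ of $E$ is $\{0\}\times F_h$ followed by $\{1\}\times I_h$, which by the claim is a copy of $(\Gamma,<_h)$. Since $g\mapsto hg$ carries $<_1$ to $<_h$, the map $\tilde h$ sends $\{0\}\times\Gamma$ onto this interval preserving the order. The translates of either set under the powers of $z$ are consecutive intervals that partition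 $E$, and $\tilde h$ commutes with $z$, so $\tilde h$ is an order automorphism of $E$.

Let $H$ be the group of order automorphisms of $E$ that commute with $z$ and induce a left translation on $E/\langle z\rangle=\Gamma$. Then $z$ is central in $H$, and the maps $\tilde h$ show that the induced homomorphism $\pi\colon H\to\Gamma$ is onto. If $f\in\ker\pi$ and $f(0,1)=(j,1)$, then $f(1,1)=(j+1,1)$, so $f(0,g)\in[(j,1),(j+1,1))=\{j\}\times\Gamma$. Hence $f(0,g)=(j,g)$ for all $g$, and $f=z^j$. Thus $\ker\pi=\langle z\rangle$. An element of $H$ that fixes a point of $E$ induces a translation of $\Gamma$ with a fixed point, so it is a power of $z$ with a fixed point, so it is trivial. Therefore the rule $f<f'\Leftrightarrow f(0,1)<f'(0,1)$ defines a total order on $H$, and it is left-invariant because $H$ preserves the order of $E$. Finally $z>1$, and if $f(0,1)=(i,g)$ then $z^{-N}<f<z^N$ for $N=|i|+1$.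
\end{proof}

A general central extension can destroy commutation. An ordered extension cannot.

\begin{lemma}\label{lem:commute}
Let $(H,z,\pi)$ be an ordered extension and $g,h\in H$. If $\pi(g)$ and $\pi(h)$ commute, then $g$ and $h$ commute.
\end{lemma}

\begin{proof}
We have $gh=z^khg$ for some $k\in\mathbb{Z}$, hence $g^2h=z^{2k}hg^2$. If $x\in[z^\alpha,z^{\alpha+1})$ and $y\in[z^\beta,z^{\beta+1})$, then $xy\ge xz^\beta=z^\beta x\ge z^{\alpha+\beta}$ and $xy<xz^{\beta+1}=z^{\beta+1}x<z^{\alpha+\beta+2}$. So $g^2h$ and $hg^2$ lie in one interval $[z^\gamma,z^{\gamma+2})$. If $x\ge z^\gamma$ and $r\ge2$ then $z^rx\ge z^{\gamma+2}$, so two elements of this interval that differ by $z^r$ have $|r|\le1$. Thus $|2k|\le1$ and $k=0$.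
\end{proof}

\begin{example}\label{ex:finite}
A finite abelian circularly-orderable group $\Gamma$ is cyclic. Indeed, in an ordered extension of $\Gamma$ the group $H$ is abelian by Lemma~\ref{lem:commute}, finitely generated, torsion-free, and contains $\langle z\rangle\cong\mathbb{Z}$ with finite index; so $H\cong\mathbb{Z}$. Hence $\mathbb{Z}/p\times\mathbb{Z}/p$ is not circularly-orderable for $p$ prime, and $p\in\operatorname{Ob}(G)$ whenever $G$ has an element of order $p$. For $G=\mathbb{Z}/k$, the group $\mathbb{Z}/k\times\mathbb{Z}/n$ is cyclic exactly when $\gcd(k,n)=1$, so $\operatorname{Ob}(\mathbb{Z}/k)=\bigcup_{p\mid k}p\mathbb{N}$.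
\end{example}

We want a criterion for $G\times\mathbb{Z}/n$ phrased in terms of extensions of $G$ itself. Call an ordered extension $(H,w,\pi)$ of $G$ \emph{$n$-split} if there is a homomorphism $\tau\colon H\to\mathbb{Z}/n$ with $\tau(w)=1$.

\begin{lemma}\label{lem:split}
Let $n\ge2$. The group $G\times\mathbb{Z}/n$ is circularly-orderable if and only if $G$ has an $n$-split ordered extension.
\end{lemma}

\begin{proof}
Let $(H,z,q)$ be an ordered extension of $G\times\mathbb{Z}/n$, given by Lemma~\ref{lem:unroll}, and let $Q=q^{-1}(1\times\mathbb{Z}/n)$, a normal subgroup of $H$. It is generated by the central element $z$ and one more element, so it is abelian and finitely generated. It is torsion-free and contains $\langle z\rangle$ with index $n$. Hence $Q$ is infinite cyclic, and it has a generator $w$ with $w^n=z$. Then $w>1$, and $w$ is cofinal because $w^n$ is. Conjugation by $h\in H$ is an automorphism of $Q\cong\mathbb{Z}$ fixing $z\ne1$, so it is the identity on $Q$; thus $w$ is central. Let $\pi$ and $\rho$ be the components of $q$ in $G$ and in $\mathbb{Z}/n$. The kernel of $\pi$ is $Q=\langle w\rangle$.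 Since $\rho$ maps $Q$ onto $\mathbb{Z}/n$, the element $\rho(w)$ is a unit of the ring $\mathbb{Z}/n$, and $\tau=\rho(w)^{-1}\rho$ satisfies $\tau(w)=1$.

Conversely, let $(H,w,\pi)$ and $\tau$ be given. The map $(\pi,\tau)\colon H\to G\times\mathbb{Z}/n$ is onto, because $\pi$ is onto and $w\mapsto(1,1)$. Its kernel is $\{w^k:n\mid k\}=\langle w^n\rangle$, and $w^n$ is central and cofinal. Lemma~\ref{lem:unroll} applies.
\end{proof}

\begin{remark}\label{rem:crt}
An extension that is both $2$-split and $3$-split is $6$-split, through $\mathbb{Z}/2\times\mathbb{Z}/3\cong\mathbb{Z}/6$. A group with spectrum $6\mathbb{N}$ must therefore have a $2$-split ordered extension and a $3$-split one, but no single extension with both properties.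
\end{remark}

Lemma~\ref{lem:split} will show that $m\in\operatorname{Ob}(G_m)$. To show $n\notin\operatorname{Ob}(G_m)$ we need a supply of $n$-split extensions. We pull back the ordered extension $\mathbb{Q}\to\mathbb{Q}/\mathbb{Z}$ along a homomorphism $\psi\colon G\to\mathbb{Q}/\mathbb{Z}$. A left order on $\ker\psi$ orders the pullback, and divisibility of $\psi$ by $n$ makes it $n$-split.

\begin{lemma}\label{lem:pullback}
Let $n\ge2$ and let $\phi\colon G\to\mathbb{Q}/\mathbb{Z}$ be a homomorphism such that $\ker(n\phi)$ is left-orderable. Then $G\times\mathbb{Z}/n$ is circularly-orderable.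
\end{lemma}

\begin{proof}
Put $\psi=n\phi$ and
\[
H_\psi=\{(g,r)\in G\times\mathbb{Q}:\psi(g)=r \bmod \mathbb{Z}\}.
\]
Fix a left order on $\ker\psi$. Call $(g,r)\in H_\psi$ positive if $r>0$, or if $r=0$ and $g>1$; note that $r=0$ forces $g\in\ker\psi$. Products of positive elements are positive, and exactly one of $h,h^{-1}$ is positive for $h\ne1$, so this defines a left order. The element $w=(1,1)$ is central, and $w^{-N}<(g,r)<w^N$ as soon as $N>|r|$. The projection $(g,r)\mapsto g$ is onto $G$ with kernel $\{(1,r):r\in\mathbb{Z}\}=\langle w\rangle$. The map $\tau(g,r)=\frac rn-\phi(g)\in\mathbb{Q}/\mathbb{Z}$ is a homomorphism with $n\tau(g,r)=r-\psi(g)=0$, so it takes values in $\frac1n\mathbb{Z}/\mathbb{Z}\cong\mathbb{Z}/n$, and $\tau(w)=\frac1n$ corresponds to $1$. Lemma~\ref{lem:split} applies.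
\end{proof}

\section{The case $m=2$}\label{sec:two}

Suppose that $xyx^{-1}=y^{-1}$ in a left-ordered group, with $x,y\ne1$. The relation survives when $x$ or $y$ is replaced by its inverse, so we may take both positive. Then $x=yxy=y(xy)>y$. A cycle of such relations is impossible in a left-ordered group. Consider
\begin{multline*}
G_2=\langle a,b,c,d\mid aba^{-1}=b^{-1},\ bcb^{-1}=c^{-1},\\ cdc^{-1}=d^{-1},\ dad^{-1}=a^{-1},\ ac=ca\rangle .
\end{multline*}
The generators are nontrivial, since sending them to the standard basis of $(\mathbb{Z}/2)^4$ respects the relations. A left order would give, after inverting some generators, $a>b>c>d>a$. The fifth relation plays no part in this; it will make $G_2$ an amalgam of two manageable groups.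

The contradiction persists in a $2$-split ordered extension $(H,w,\pi)$ with $\tau\colon H\to\mathbb{Z}/2$. Choose lifts $\hat a,\hat b,\hat c,\hat d\in H$. Then $\hat b\,\hat a\hat b\hat a^{-1}=w^k$ for some $k$, and applying $\tau$ gives $k\equiv2\tau(\hat b)=0\pmod 2$. Replacing $\hat b$ by $\hat bw^{-k/2}$ yields $\hat a\hat b\hat a^{-1}=\hat b^{-1}$. Correct $\hat c$, $\hat d$, $\hat a$ in the same way, using the other three relations. The corrections do not disturb one another, because a conjugating element may be multiplied by a power of $w$ without effect. The four relations now hold in the left-ordered group $H$, which is impossible. So $2\in\operatorname{Ob}(G_2)$ by Lemma~\ref{lem:split}.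

For odd $n$ the argument breaks at the parity of $k$, and it breaks for a reason. Let $\beta\colon G_2\to\mathbb{Z}/2$ send $b$ to $1$ and $a,c,d$ to $0$, and let $\phi=\beta/2\colon G_2\to\mathbb{Q}/\mathbb{Z}$, so that $n\phi=\phi$. In the group $H_\phi$ of Lemma~\ref{lem:pullback} the lifts $\hat a=(a,0)$ and $\hat b=(b,\frac12)$ satisfy $\hat b\,\hat a\hat b\hat a^{-1}=(1,1)=w$, and other lifts change the exponent by an even number. What remains to be proved is that $\ker\beta$ is left-orderable. This subgroup contains $a,c,d$ and $b^2$ but not $b$, and $b^2$ commutes with $c$: the link of the cycle from $b$ to $c$ is cut.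

For general $m$ we need a relation between $x$ and $y$ that still forces $x$ to dominate $y$ and in which $y$ occurs $m$ times, so that the exponent $k$ can be corrected exactly when $m\mid k$. Writing $xyx^{-1}=y^{-1}$ as $y\cdot xyx^{-1}=1$ suggests the product of $m$ conjugates
\[
N_x(y)=\prod_{i=0}^{m-1}x^iyx^{-i}=y\cdot xyx^{-1}\cdots x^{m-1}yx^{-(m-1)},
\]
with the factors in increasing order of $i$.

\section{The groups $G_m$}\label{sec:Gm}

Fix $m\ge2$, and let $N_x(y)$ be as above.

\subsection*{The inequality forced by $N_x(y)=1$}

For $g\ne1$ in a left-ordered group let $|g|$ be the positive one of $g,g^{-1}$.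

\begin{lemma}\label{lem:dominate}
Let $x,y\ne1$ be elements of a left-ordered group such that the conjugates $x^iyx^{-i}$, $i\in\mathbb{Z}$, commute pairwise and $N_x(y)=1$. Then $|x|^{m-1}>|y|^{m-1}$.
\end{lemma}

\begin{proof}
Since the factors commute, $N_x(y^r)=N_x(y)^r=1$ for all $r\in\mathbb{Z}$. Moreover
\[
N_{x^{-1}}(y^r)=x^{-(m-1)}\Bigl(\prod_{i=0}^{m-1}x^{m-1-i}y^rx^{-(m-1-i)}\Bigr)x^{m-1},
\]
and the product in parentheses is $N_x(y^r)$ with its commuting factors reversed, so $N_{x^{-1}}(y^r)=1$. Hence $N_\xi(\eta)=1$ for the positive elements $\xi=|x|$ and $\eta=|y|^{m-1}$. Adjacent powers of $\xi$ in $N_\xi(\eta)$ cancel to give $N_\xi(\eta)=(\eta\xi)^{m-1}\eta\,\xi^{-(m-1)}$. Therefore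
\[
\xi^{m-1}=(\eta\xi)^{m-1}\eta=\eta\,(\xi\eta)^{m-1}>\eta,
\]
because $(\xi\eta)^{m-1}$ is a nonempty product of positive elements.
\end{proof}

The identity compares $\xi^{m-1}$ with $\eta$, so taking $\eta=|y|^{m-1}$ rather than $|y|$ puts the same exponent on both sides, and the inequalities can be chained. The commutation hypothesis is what permits this substitution and the changes of sign.

\subsection*{The ring $R$ and the group $P$}

If the conjugates $x^iyx^{-i}$ commute and $N_x(y)=1$, they generate a module over
\[
R=\mathbb{Z}[t]/(1+t+\dots+t^{m-1}),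
\]
with $t$ acting as conjugation by $x$. We build $G_m$ from copies of $R$. In $R$ we have $t^m=1$, since $t^m-1=(t-1)\sum_{j=0}^{m-1}t^j$. The ring $\mathbb{Z}[t]/(t^m-1)$ is free abelian on $t^0,\dots,t^{m-1}$, and in it the ideal generated by $\sum_jt^j$ consists of the integer multiples of this element, which $t$ fixes. So $R$ is additively the quotient of the free abelian group on $t^0,\dots,t^{m-1}$ by the subgroup generated by $\sum_jt^j$. It is free abelian of rank $m-1$, and an additive map from $R$ to an abelian group is the same as a choice of images of $t^0,\dots,t^{m-1}$ with sum $0$. In particular $t^j\mapsto1$ defines an additive map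
\[
\varepsilon\colon R\to\mathbb{Z}/m,\qquad \varepsilon(tv)=\varepsilon(v).
\]
For $v\in R$ the power $t^{\varepsilon(v)}$ is well defined because $t^m=1$.

We cut the cycle $a,b,c,d$ at $a$ and $c$ into two paths and realize the path $a,b,c$ in an iterated semidirect product. Let $\langle a\rangle\cong\mathbb{Z}$ act on a copy $L_b$ of $R$ by multiplication by $t$. The element $b=1\in L_b$ must act on a second copy $L_c$ by $t$, and the whole group $L_b\rtimes\langle a\rangle$ must act; the map $\varepsilon$ provides such an action, since $(v,s)\mapsto\varepsilon(v)$ is a homomorphism on $L_b\rtimes\langle a\rangle$ by $\varepsilon(v+t^sv')=\varepsilon(v)+\varepsilon(v')$. So let $P=L_c\rtimes(L_b\rtimes\langle a\rangle)$, that is, $P=R\times R\times\mathbb{Z}$ with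
\begin{equation}\label{eq:P}
(u,v,s)(u',v',s')=\bigl(u+t^{\varepsilon(v)}u',\ v+t^sv',\ s+s'\bigr),
\end{equation}
and put
\[
a=(0,0,1),\qquad b=(0,1,0),\qquad c=(1,0,0).
\]
Here $L_c=\{(u,0,0)\}$ and $L_b=\{(0,v,0)\}$. Let $\sigma\colon P\to\mathbb{Z}$ be the homomorphism $(u,v,s)\mapsto s$ and $M=\ker\sigma$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(i)] $P$ is torsion-free and finitely presented, and every nontrivial subgroup of $P$ has a nontrivial homomorphism to $\mathbb{R}$.
\item[(ii)] For $q=(u,v,s)\in P$ and $i\in\mathbb{Z}$,
\[
qcq^{-1}=(t^{\varepsilon(v)},0,0),\qquad a^iba^{-i}=(0,t^i,0),\qquad b^iab^{-i}=(0,i-it,1).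
\]
In particular $b^icb^{-i}=(t^i,0,0)$.
\item[(iii)] $a$ and $c$ commute, and $(k,s)\mapsto c^ka^s$ is an isomorphism $\mathbb{Z}^2\to\langle a,c\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The normal series $1\le L_c\le M\le P$ has quotients $R$, $R$, $\mathbb{Z}$, which are free abelian of finite rank; so $P$ is polycyclic, and it is finitely presented because an extension of a finitely presented group by a finitely presented group is finitely presented. Let $B\ne1$ be a subgroup and take the smallest term of the series that contains $B$. The image of $B$ in the quotient of this term by the previous one is a nonzero subgroup of some $\mathbb{Z}^r$, and a coordinate function gives a nontrivial homomorphism $B\to\mathbb{R}$. A finite group has no such homomorphism, so $P$ is torsion-free.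

(ii) By \eqref{eq:P}, $qc=(u+t^{\varepsilon(v)},v,s)=(t^{\varepsilon(v)},0,0)\,q$. Next, $a^iba^{-i}=(0,t^i,i)(0,0,-i)=(0,t^i,0)$, and $b^iab^{-i}=(0,i,1)(0,-i,0)=(0,i-it,1)$.

(iii) Both $ac$ and $ca$ equal $(1,0,1)$, and $c^ka^s=(k,0,s)$, where $1\in R$ has infinite additive order because $R\neq0$ is torsion-free.
\end{proof}

\subsection*{The amalgam}

Let $P'$ be a copy of $P$, with elements written $(u,v,s)'$ and with $a',b',c',\sigma',M'$ corresponding to $a,b,c,\sigma,M$. By Lemma~\ref{lem:P}(iii) there is an isomorphism $\langle a,c\rangle\to\langle a',c'\rangle$ with $a\mapsto c'$ and $c\mapsto a'$. Let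
\[
G_m=P*_CP',\qquad C=\langle a,c\rangle,
\]
be the amalgam along it, and put $d=b'$. In $P'$ we have
\[
c=(0,0,1)',\qquad d=(0,1,0)',\qquad a=(1,0,0)',
\]
and $P'=L_a\rtimes(L_d\rtimes\langle c\rangle)$ with $L_a=\{(u,0,0)'\}$ and $L_d=\{(0,v,0)'\}$. Thus $\sigma'(c)=1$, $\sigma'(a)=0$, and $M'=L_a\rtimes L_d$. For $m=2$ we have $R=\mathbb{Z}$ and $t=-1$, and the standard presentations of semidirect products and amalgams give the group $G_2$ of Section~\ref{sec:two}.

The group $G_m$ is finitely presented, because $P$ and $P'$ are and $C$ is finitely generated. It is torsion-free, because an element of finite order in an amalgam is conjugate into a factor \cite[Ch.~I, \S\S4--5]{Serre}. By Lemma~\ref{lem:P}(ii), for each pair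
\begin{equation}\label{eq:pairs}
(x,y)\in\{(a,b),\ (b,c),\ (c,d),\ (d,a)\}
\end{equation}
the conjugates $x^iyx^{-i}$ are the elements $t^i$ of the abelian group $L_y\cong R$. They commute pairwise, and $N_x(y)=1$ because $\sum_{j=0}^{m-1}t^j=0$.

\begin{proposition}\label{prop:in}
$m\in\operatorname{Ob}(G_m)$, and hence $m\mathbb{N}\subseteq\operatorname{Ob}(G_m)$.
\end{proposition}

\begin{proof}
Suppose $m\notin\operatorname{Ob}(G_m)$. By Lemma~\ref{lem:split} there is an ordered extension $(H,w,\pi)$ of $G_m$ and a homomorphism $\tau\colon H\to\mathbb{Z}/m$ with $\tau(w)=1$. Choose lifts $\hat a,\hat b,\hat c,\hat d\in H$; they are nontrivial because $a,b,c,d$ are. For each pair \eqref{eq:pairs} we have $N_{\hat x}(\hat y)=w^k$ for some $k$. Since $\mathbb{Z}/m$ is abelian, $\tau$ sends each of the $m$ factors of $N_{\hat x}(\hat y)$ to $\tau(\hat y)$, so $k\equiv m\,\tau(\hat y)=0\pmod m$. Replacing $\hat y$ by $\hat yw^{-k/m}$ multiplies $N_{\hat x}(\hat y)$ by $w^{-k}$ and makes it $1$. Each of $a,b,c,d$ occurs exactly once as $y$ in \eqref{eq:pairs}, and $N_{\hat x}(\hat y)$ does not change when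 $\hat x$ is multiplied by a power of $w$. So the four corrections can be made together, and $N_{\hat x}(\hat y)=1$ for all four pairs. By Lemma~\ref{lem:commute} the conjugates $\hat x^i\hat y\hat x^{-i}$ commute pairwise. Lemma~\ref{lem:dominate} now gives
\[
|\hat a|^{m-1}>|\hat b|^{m-1}>|\hat c|^{m-1}>|\hat d|^{m-1}>|\hat a|^{m-1},
\]
a contradiction. The second statement holds because spectra are closed under multiples.
\end{proof}

In an $n$-split extension the same computation gives only $k\equiv m\tau(\hat y)\pmod n$, that is, $\gcd(m,n)\mid k$. When $m\nmid n$ this leaves room for exponents $k$ that are not multiples of $m$, and the next two sections use that room.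

\section{Left-orderable subgroups of prime index}\label{sec:K}

Write $G=G_m$. The homomorphism $(u,v,s)\mapsto\varepsilon(v)$ on $P$ vanishes on $C$, so together with the zero map on $P'$ it defines
\[
\beta\colon G\to\mathbb{Z}/m,\qquad \beta(b)=1,\quad\beta(P')=0 .
\]
For a prime $p\mid m$ let $K_p$ be the kernel of $\beta\bmod p$.

\begin{proposition}\label{prop:K}
$K_p$ is left-orderable for every prime $p\mid m$.
\end{proposition}

Fix $p$ and write $K=K_p$. We do not construct an order. We use the theorem of Burns and Hale \cite{BH}: \emph{a group in which every nontrivial finitely generated subgroup has a nontrivial homomorphism to $\mathbb{R}$ is left-orderable.} A relation $N_x(y)=1$ forces every homomorphism to $\mathbb{R}$ defined on $x$ and $y$ to kill $y$, since it gives $m\,\eta(y)=0$. In $G$ this kills all of $a,b,c,d$. In $K$ the element $b$ is missing, and of the cycle \eqref{eq:pairs} there remains a path that starts at $c$ and continues with $d$ and $a$. Given a subgroup $J\le K$, we look for a homomorphism that detects conjugates of $c$; if it vanishes on $J$, for one that detects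 $L_d$; then for one that detects conjugates of $a$. If all three fail, $J$ falls apart into subgroups of conjugates of $P$ and $P'$.

\subsection*{Groups acting on trees}

We recall what is needed from Bass--Serre theory \cite[Ch.~I, \S\S4--5]{Serre}. Let $T$ be the graph whose vertices are the cosets $gP$ and $gP'$ and whose edges are the cosets $gC$, the edge $gC$ joining $gP$ to $gP'$. It is a tree, and $G$ acts on it by left multiplication without inverting an edge. For $J\le G$ write $J_v$ and $J_e$ for the stabilizers in $J$ of a vertex $v$ and an edge $e$; thus $J_{gP}=J\cap gPg^{-1}$, and likewise for $P'$ and $C$. The edges at $gP$ are the $gqC$ with $q\in P$, and the edges at $gP'$ are the $gqC$ with $q\in P'$. For every subgroup $J\le G$ the following hold.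
\begin{enumerate}
\item[(T1)] $J$ surjects onto the fundamental group of the graph $J\backslash T$, which is a free group, nontrivial unless $J\backslash T$ is a tree.
\item[(T2)] If $J\backslash T$ is a tree, some subtree $T_0\subseteq T$ maps isomorphically onto $J\backslash T$.
\item[(T3)] If a subtree $T_0$ maps isomorphically onto $J\backslash T$, then $J$ is generated by the groups $J_v$, $v\in T_0$, and a family of homomorphisms $\eta_v\colon J_v\to\mathbb{R}$, $v\in T_0$, extends to a homomorphism $J\to\mathbb{R}$ provided that $\eta_v$ and $\eta_{v'}$ agree on $J_e$ whenever an edge $e$ of $T_0$ joins $v$ and $v'$.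
\end{enumerate}

\subsection*{A homomorphism on $K$ that detects $c$}

The subgroup $K$ is normal of index $p$, it contains $P'$ and all its conjugates, and $G$ is the disjoint union of the cosets $Kb^i$, $0\le i<p$. The $K$-orbits of vertices $gP$ correspond to the double cosets $K\backslash G/P$, and there is one, because $P$ maps onto $G/K$. Since $P'$ and $C$ lie in the normal subgroup $K$, there are $p$ orbits of vertices $gP'$ and $p$ orbits of edges, represented by $b^iP'$ and $b^iC$ with $0\le i<p$. The edge $b^iC$ joins $b^iP=P$ to $b^iP'$. So the star with center $P$, edges $b^iC$ and leaves $b^iP'$ maps isomorphically onto $K\backslash T$. The stabilizers in $K$ are $b^iP'b^{-i}$ at the leaves, $b^iCb^{-i}$ at the edges, and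
\[
P_0=P\cap K=\{(u,v,s):\varepsilon(v)\equiv0\bmod p\}
\]
at the center.

An additive map $R\to\mathbb{Z}$ invariant under $t$ takes one value on all $t^j$, and these values sum to $0$, so it vanishes. But $P_0$ acts on $L_c$ only through powers of $t^p$, and there are $t^p$-invariant maps that vanish on no $t^j$. Put
\[
e_j=\begin{cases}1&\text{if }p\nmid j,\\-(p-1)&\text{if }p\mid j.\end{cases}
\]
The integer $e_j$ is nonzero because $p\ge2$. It depends only on $j$ mod $p$, hence only on $j$ mod $m$ because $p\mid m$, and $\sum_{j=0}^{m-1}e_j=\frac mp\bigl((p-1)-(p-1)\bigr)=0$. So there is an additive map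
\begin{equation}\label{eq:f}
f\colon R\to\mathbb{Z},\qquad f(t^j)=e_j\ne0,\qquad f(t^pu)=f(u).
\end{equation}

\begin{lemma}\label{lem:theta}
There is a homomorphism $\theta\colon K\to\mathbb{Z}$ whose kernel $K'$ satisfies, for all $g\in G$,
\begin{equation}\label{eq:stab}
K'_{gP'}=gM'g^{-1},\qquad K'_{gC}=g\langle a\rangle g^{-1}.
\end{equation}
\end{lemma}

\begin{proof}
Define $\theta$ on the vertex groups of the star by
\[
\theta(u,v,s)=f(u)\ \text{ on }P_0,\qquad\theta(b^iqb^{-i})=e_i\,\sigma'(q)\ \text{ for }q\in P',\ 0\le i<p .
\]
The first map is a homomorphism: if $(u,v,s)\in P_0$, then $t^{\varepsilon(v)}$ is a power of $t^p$, so $f(u+t^{\varepsilon(v)}u')=f(u)+f(u')$ by \eqref{eq:f}. The two definitions agree on the generators of the edge group $b^iCb^{-i}$, by Lemma~\ref{lem:P}(ii): on $b^icb^{-i}=(t^i,0,0)$ they give $f(t^i)=e_i$ and $e_i\sigma'(c)=e_i$, and on $b^iab^{-i}=(0,i-it,1)$ they give $f(0)=0$ and $e_i\sigma'(a)=0$. By (T3) they define a homomorphism on $K$, with values in $\mathbb{Z}$ on generators.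

For $g=b^i$ with $0\le i<p$ we have $K'\cap gP'g^{-1}=g(\ker\sigma')g^{-1}=gM'g^{-1}$, because $e_i\ne0$. A general $g$ has the form $kb^i$ with $k\in K$, and conjugating by $k$ preserves the normal subgroup $K'$ of $K$. This gives the first formula. Intersecting it with $gCg^{-1}$ gives the second, since $\sigma'(c^ka^s)=k$ shows $M'\cap C=\langle a\rangle$.
\end{proof}

For $m=p=2$ the star has two edges, $P_0=\langle c\rangle\times\langle a,b^2\rangle$, and $\theta$ on $P_0$ is the projection to $\langle c\rangle$ normalized by $\theta(c)=e_0=-1$. At the second edge $bcb^{-1}=c^{-1}$ has $\theta=1=e_1$.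

The gain is that edge stabilizers in $K'$ are cyclic. For an edge $e=gC$ put $a_e=gag^{-1}$; this does not depend on the representative $g$, since $C$ is abelian. Then $K'_e=\langle a_e\rangle\cong\mathbb{Z}$.

\subsection*{Proof of Proposition~\ref{prop:K}}

Let $J\le K$ be a nontrivial finitely generated subgroup. We find a nontrivial homomorphism $J\to\mathbb{R}$. If $\theta(J)\ne0$ we take $\theta$, so assume $J\le K'$. If $J\backslash T$ is not a tree, then $J$ surjects onto a nontrivial free group by (T1), and hence onto $\mathbb{Z}$. So assume that $J\backslash T$ is a tree and choose $T_0$ as in (T2). By \eqref{eq:stab},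
\begin{equation}\label{eq:J}
J_{gP'}\le gM'g^{-1}\quad\text{and}\quad J_e\le\langle a_e\rangle
\end{equation}
for all vertices $gP'$ and edges $e$ of $T$. Since $L_a$ is normal in $P'$, the group $gL_ag^{-1}$ depends only on the vertex $gP'$, and it contains $a_e=g(qaq^{-1})g^{-1}$ for every edge $e=gqC$, $q\in P'$, at this vertex.

\medskip\noindent\emph{Case 1: some vertex $v=gP'$ of $T_0$ has $J_v\not\subseteq gL_ag^{-1}$.} By \eqref{eq:J} the group $J_v$ has nonzero image in $gM'g^{-1}/gL_ag^{-1}\cong L_d\cong\mathbb{Z}^{m-1}$. A coordinate function gives a nontrivial homomorphism $\eta_v\colon J_v\to\mathbb{R}$ that vanishes on $J_v\cap gL_ag^{-1}$. For every edge $e$ at $v$ we have $J_e\le\langle a_e\rangle\le gL_ag^{-1}$, so $\eta_v$ vanishes on $J_e$. Taking the zero map at all other vertices of $T_0$, we obtain from (T3) a nontrivial homomorphism $J\to\mathbb{R}$.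

\medskip\noindent\emph{Case 2: $J_v\subseteq gL_ag^{-1}$ for every vertex $v=gP'$ of $T_0$.} Put $U_v=gPg^{-1}$ for $v=gP$ and $U_v=gL_ag^{-1}$ for $v=gP'$. Then $J_v\le U_v$ for $v\in T_0$, and $a_e\in U_v$ for every edge $e$ of $T$ at $v$. We want homomorphisms on the $U_v$ that detect every $a_e$. On $M'$ this is impossible, since $N_d(a)=1$ holds there; this is why Case~1 was removed first. On $L_a$ it is possible, but the conjugates of $a$ are the elements $t^j$, whose sum is zero, so they cannot all receive the same value. We therefore choose the homomorphisms one vertex at a time and rescale. The local statement is: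
\begin{quote}
for every vertex $v$ of $T$, every edge $e_0$ at $v$ and every real $\lambda\ne0$, there is a homomorphism $\eta_v\colon U_v\to\mathbb{R}$ with $\eta_v(a_{e_0})=\lambda$ and $\eta_v(a_e)\ne0$ for all edges $e$ of $T$ at $v$.
\end{quote}
If $v=gP$, put $\eta_v(gqg^{-1})=\lambda\sigma(q)$ for $q\in P$. An edge at $v$ is $e=gqC$ with $q\in P$, and $\eta_v(a_e)=\lambda\sigma(qaq^{-1})=\lambda$. If $v=gP'$, fix the representative $g$. For an edge $e=gqC$ with $q\in P'$, Lemma~\ref{lem:P}(ii), read in $P'$, gives $g^{-1}a_eg=qaq^{-1}=(t^{j},0,0)'$ for some $j=j(e)$. With $f$ as in \eqref{eq:f}, put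
\[
\eta_v\bigl(g(u,0,0)'g^{-1}\bigr)=\frac{\lambda\,f(u)}{f(t^{j(e_0)})} .
\]
Then $\eta_v(a_{e_0})=\lambda$, and $\eta_v(a_e)\ne0$ for all $e$ because $f(t^j)\ne0$ for all $j$.

Fix a base vertex of $T_0$ and choose $\eta_v$ for $v\in T_0$ by induction on the distance from it. At the base vertex take any edge $e_0$ of $T$ at that vertex and $\lambda=1$. A vertex $v\in T_0$ at distance $r+1$ is joined by a unique edge $e_0$ of $T_0$ to a vertex $v'$ at distance $r$, and we take $\lambda=\eta_{v'}(a_{e_0})\ne0$. Because $T_0$ is a tree, every edge of $T_0$ occurs as such an $e_0$, so $\eta_v(a_e)=\eta_{v'}(a_e)\neq0$ whenever an edge $e$ of $T_0$ joins $v$ and $v'$. By \eqref{eq:J} the restrictions $\eta_v|_{J_v}$ agree on the groups $J_e$, and by (T3) they define $\eta\colon J\to\mathbb{R}$. If $\eta\ne0$ we are done.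

Suppose $\eta=0$. For an edge $e$ of $T_0$ at $v$, the map $\eta_v$ is injective on $\langle a_e\rangle$ and vanishes on $J_e$, so $J_e=1$. The compatibility condition in (T3) is then empty. As $J\ne1$ is generated by the $J_v$, some $J_v$ with $v\in T_0$ is nontrivial. It is isomorphic to a subgroup of $P$ or of $P'\cong P$, so it has a nontrivial homomorphism to $\mathbb{R}$ by Lemma~\ref{lem:P}(i). Extending by the zero map at the other vertices gives a nontrivial homomorphism $J\to\mathbb{R}$.

By the theorem of Burns and Hale, $K$ is left-orderable. \qed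

\section{Spectra of $G_m$ and of free products}\label{sec:final}

To apply Lemma~\ref{lem:pullback} we must write $\beta/p$ as $n$ times a homomorphism to $\mathbb{Q}/\mathbb{Z}$. A suitable choice of the prime $p$ makes this possible inside the cyclic group generated by $\beta/m$.

\begin{lemma}\label{lem:divide}
If $m\nmid n$, there is a homomorphism $\phi\colon G_m\to\mathbb{Q}/\mathbb{Z}$ such that $\ker(n\phi)$ is left-orderable.
\end{lemma}

\begin{proof}
Let $v_\ell$ denote the exponent of the prime $\ell$. Since $m\nmid n$, there is a prime $p$ with $v_p(n)<v_p(m)$; in particular $p\mid m$. Then $\gcd(n,m)$ divides $m/p$, because $v_p(n)\le v_p(m/p)$ and $v_\ell(m)=v_\ell(m/p)$ for $\ell\ne p$. Hence there is an integer $\kappa$ with $n\kappa\equiv m/p\pmod m$. Put $\phi=\kappa\beta/m$, which is well defined in $\mathbb{Q}/\mathbb{Z}$. Then $n\phi=\beta/p$, whose kernel $K_p$ is left-orderable by Proposition~\ref{prop:K}.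
\end{proof}

\begin{corollary}\label{cor:Gm}
$\operatorname{Ob}(G_m)=m\mathbb{N}$ for every $m\ge2$.
\end{corollary}

\begin{proof}
Proposition~\ref{prop:in} gives one inclusion, and Lemmas~\ref{lem:divide} and~\ref{lem:pullback} give the other.
\end{proof}

\begin{example}
In the extension $H_\psi$ of $G_m$ with $\psi=\beta/p$, the lifts $\hat a=(a,0)$ and $\hat b=(b,\frac1p)$ satisfy $N_{\hat a}(\hat b)=(1,\frac mp)=w^{m/p}$. Other lifts change the exponent by multiples of $m$, so the correction in the proof of Proposition~\ref{prop:in} cannot be made. For $m=6$ take $\phi=\beta/6$. Then $2\phi=\beta/3$ and $3\phi=\beta/2$, so $G_6\times\mathbb{Z}/2$ is ordered through $K_3$ and $G_6\times\mathbb{Z}/3$ through $K_2$. The two extensions differ, as Remark~\ref{rem:crt} requires.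
\end{example}

For arbitrary $S$ we take free products. The spectrum of a free product contains the spectra of the factors, and the form of the criterion in Lemma~\ref{lem:pullback} is what gives the reverse inclusion: homomorphisms to $\mathbb{Q}/\mathbb{Z}$ on the factors combine, and the kernel is controlled by two standard theorems. By Vinogradov's theorem \cite{Vin}, a free product of left-orderable groups is left-orderable; in particular free groups, being free products of copies of $\mathbb{Z}$, are left-orderable. By the Kurosh subgroup theorem, a subgroup $N$ of a free product $G=\mathop{\ast}_iA_i$ is a free product of a free group and of groups of the form $N\cap gA_ig^{-1}$ with $g\in G$.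

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:intro} it remains to realize $X=\bigcup_{m\in S}m\mathbb{N}$ by a group with the stated properties. Let $G=\mathop{\ast}_{m\in S}G_m$, the trivial group if $S=\emptyset$. It is a free product of countably many countable groups, so it is countable. It is torsion-free, because an element of finite order in a free product is conjugate into a factor. If $S$ is finite, it is finitely presented.

Let $n\in m\mathbb{N}$ with $m\in S$. Then $G\times\mathbb{Z}/n$ contains $G_m\times\mathbb{Z}/n$, which is not circularly-orderable by Proposition~\ref{prop:in}. So $n\in\operatorname{Ob}(G)$.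

Let $n>1$ with $m\nmid n$ for all $m\in S$. For each $m\in S$ take $\phi_m\colon G_m\to\mathbb{Q}/\mathbb{Z}$ from Lemma~\ref{lem:divide}, and let $\phi\colon G\to\mathbb{Q}/\mathbb{Z}$ be the homomorphism that restricts to $\phi_m$ on each $G_m$. The subgroup $N=\ker(n\phi)$ is normal, so
\[
N\cap gG_mg^{-1}=g(N\cap G_m)g^{-1}=g\ker(n\phi_m)g^{-1},
\]
which is left-orderable. By the Kurosh subgroup theorem $N$ is a free product of such groups and a free group, so $N$ is left-orderable by Vinogradov's theorem. Lemma~\ref{lem:pullback} shows that $G\times\mathbb{Z}/n$ is circularly-orderable, so $n\notin\operatorname{Ob}(G)$.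

Therefore $\operatorname{Ob}(G)=\bigcup_{m\in S}m\mathbb{N}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCG}
Jason Bell, Adam Clay and Tyrone Ghaswala, \emph{Promoting circular-orderability to left-orderability}, arXiv:1903.04349 (2019).

\bibitem{BH}
Burns and Hale, 1972.

\bibitem{Serre}
Serre, \emph{Trees}.

\bibitem{Vin}
Vinogradov, 1949.

\end{thebibliography}
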